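# Joins of free $G$-complexes whose index falls far short of the sum

## Spheres suggest that the index adds under joins

The join of two spheres is a sphere, $S^a*S^b\cong S^{a+b+1}$. If a numerical invariant of free $G$-spaces behaves like a dimension, one expects it to satisfy the same rule: the value on $X*Y$ should be the value on $X$, plus the value on $Y$, plus one. We study this rule for the topological index. The first guess is that the index adds, or at least that it fails to add by no more than a constant depending on $G$. We set up the definitions, test the guess, and then show that it is as wrong as it can be, up to an additive constant.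

All complexes are nonempty. For a finite group $L$ and $n\ge 0$, regard $L$ as a discrete space with left multiplication.

**Definition ($E_nL$).** $E_nL=L*L*\cdots*L$ is the $(n+1)$-fold join. It is a free $n$-dimensional $(n-1)$-connected $L$-simplicial complex, and $E_0L=L$.

For example, $E_n(\mathbb Z/2)$ is the boundary of the $(n+1)$-dimensional cross-polytope, that is, $S^n$ with the antipodal map, and $E_1(\mathbb Z/3)$ is the complete bipartite graph $K_{3,3}$ with $\mathbb Z/3$ permuting each side cyclically.

A *free $G$-simplicial complex* is a simplicial complex with a simplicial action of $G$ that is free on the realization. Then no $g\neq1$ maps a simplex to itself, since it would fix the barycenter. So the simplices are cells permuted freely by $G$, and we have a free $G$-CW complex.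

**Definition (index, join, defect).** For a free $G$-space $X$,
$$\operatorname{ind}_GX=\min\{n\ge0:\text{there is a continuous }G\text{-equivariant map }X\to E_nG\}.$$
The join $X*Y$ carries the diagonal action $g\cdot(tx\oplus(1-t)y)=t\,gx\oplus(1-t)\,gy$. The join defect is
$$\delta_G(X,Y)=\operatorname{ind}_GX+\operatorname{ind}_GY+1-\operatorname{ind}_G(X*Y).$$

Call a finite group *nice* if it is cyclic of prime-power order or generalized quaternion. The question, from Hamid Reza Daneshpajouh, "On a Weak Form of the Topological Hedetniemi Conjecture", arXiv:2608.24487 (2026), is this: for a nontrivial nice finite group $G$, is $\delta_G(X,Y)$ unbounded as $X,Y$ range over finite free $G$-simplicial complexes? The guess above says "no, it is bounded, perhaps even always $0$".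

One textbook tool is used throughout.

**Fact 1 (extension).** Let $K$ be a finite group, $A$ a free $K$-CW complex of dimension $\le N$, $B\subset A$ a $K$-subcomplex, and $Z$ an $(N-1)$-connected $K$-space. Then every $K$-map $B\to Z$ extends to a $K$-map $A\to Z$.

Indeed, extend over one free orbit of cells at a time. For a cell $e$ of dimension $d\le N$ the map is already given on the attaching sphere $S^{d-1}$, and it extends over $e$ because $\pi_{d-1}(Z)=0$ (for $d=0$ we only need $Z\ne\emptyset$). Equivariance then dictates the map on the other cells $ke$, without conflict because they are distinct.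

In particular, a finite free $G$-complex $X$ satisfies $\operatorname{ind}_GX\le\dim X$. Two more bounds are immediate. Since $E_aG*E_bG=E_{a+b+1}G$, joining two maps gives
$$\operatorname{ind}_G(X*Y)\le\operatorname{ind}_GX+\operatorname{ind}_GY+1,\qquad\text{so }\ \delta_G(X,Y)\ge0. \tag{1}$$
Since $X$ and $Y$ sit in $X*Y$,
$$\operatorname{ind}_G(X*Y)\ge\max(\operatorname{ind}_GX,\operatorname{ind}_GY),\qquad\text{so }\ \delta_G(X,Y)\le\min(\operatorname{ind}_GX,\operatorname{ind}_GY)+1. \tag{2}$$

## Mod $p$ classes, and the cases where additivity holds

From now on $G\ne1$ unless we say otherwise. Fix a prime $p$ dividing $|G|$, a subgroup $H\le G$ of order $p$, and a faithful complex character $\chi_0$ of $H$. Let $\beta\in H^2(BH;\mathbb F_p)$ be the mod $p$ reduction of $c_1(\chi_0)$, the first Chern class of the line bundle $EH\times_H\chi_0$, and let $0\neq\alpha\in H^1(BH;\mathbb F_p)$. It is standard that $\alpha\beta^j\ne0$ for all $j\ge0$ (for $p=2$, $\beta=\alpha^2$). Hence $BH$ has a nonzero class $\beta^j$ or $\alpha\beta^j$ in every degree.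

For a free $H$-complex $X$, Fact 1 with target $EH$ gives an $H$-map $X\to EH$, unique up to $H$-homotopy, hence a classifying map $X/H\to BH$. We pull classes back along it and keep their names. Pullback is natural for $H$-maps. Concretely, $\beta$ on $X/H$ is the mod $p$ reduction of $c_1(X\times_H\chi_0)$.

**Fact 2 (injectivity).** If $Z$ is an $(N-1)$-connected free $H$-CW complex, then $H^N(BH;\mathbb F_p)\to H^N(Z/H;\mathbb F_p)$ is injective.

To see this, attach free orbits of cells of dimension $\ge N+1$ to $Z$ until it is contractible. The quotient is a model of $BH$ obtained from $Z/H$ by attaching cells of dimension $\ge N+1$, so $H^N(BH,Z/H;\mathbb F_p)=0$, and the long exact sequence gives injectivity.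

**Detection.** If a class of degree $d$ of $BH$ is nonzero on $X/H$, then $\operatorname{ind}_GX\ge d$. A $G$-map $X\to E_kG$ is in particular an $H$-map, so the class comes from $H^d(E_kG/H;\mathbb F_p)$, which is $0$ if $k<d$.

**Test 1: the complexes $E_nG$.** By Fact 2 the nonzero class of degree $n$ in $H^*(BH;\mathbb F_p)$ stays nonzero on $E_nG/H$. So $\operatorname{ind}_GE_nG\ge n$, and the identity map gives equality. Therefore $\delta_G(E_aG,E_bG)=a+b+1-(a+b+1)=0$.

**Test 2: complexes that receive a map from $E_aG$.** Let $a=\operatorname{ind}_GX$ and $b=\operatorname{ind}_GY$, and suppose there are $G$-maps $E_aG\to X$ and $E_bG\to Y$. Their join is a map $E_{a+b+1}G\to X*Y$, so $\operatorname{ind}_G(X*Y)\ge a+b+1$ by Test 1, and $\delta_G(X,Y)=0$. By Fact 1 this covers all $X$ and $Y$ that are $(a-1)$- and $(b-1)$-connected respectively.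

**Test 3: indices at most one, $G$ of prime order.** Every free $X$ receives a map from $E_0G=G$, namely an orbit. Suppose $\operatorname{ind}_GX=1$. If no component of $X$ were $G$-invariant, then $G$, having no subgroups but $1$ and $G$, would act freely on the finite set $\pi_0(X)$, and $X\to\pi_0(X)\to G$ would give index $0$. So some component is $G$-invariant. It is $0$-connected, and Fact 1 gives a map from $E_1G$ to it. By Test 2, $\delta_G(X,Y)=0$ whenever $G$ has prime order and both indices are at most $1$.

So far the guess survives, and for $G$ of prime order a counterexample must involve an index of at least $2$.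

## A free involution on $\mathbb{RP}^3$ with $\beta=0$ and index $2$

How would one try to prove the guess? The tool that settled Test 1 is detection: to bound $\operatorname{ind}_G(X*Y)$ from below, show that some class of $BH$ survives on $(X*Y)/H$. Such an argument sees $X$ only through the classes that survive on $X/H$. It can control the defect only if $\operatorname{ind}_GX$ stays close to the largest degree of a surviving class. Here is where that stops being true.

Let $G=H=\mathbb Z/2$, and let its generator act on $\mathbb{RP}^3=S^3/\{\pm1\}$, $S^3\subset\mathbb C^2$, by $[z]\mapsto[iz]$. This is a free involution: $iz=\pm z$ is impossible. (It can be triangulated; see Lemma 1 below.)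

*Cohomology.* The orbit space is $S^3/C$, with $C=\{1,i,-1,-i\}$. Let $\chi$ be the defining character of $C$. The line bundle $\mathbb{RP}^3\times_H\chi_0$ is $S^3\times_C\chi^2$, the tensor square of $S^3\times_C\chi$. Its $c_1$ is therefore twice a class, so $\beta=\alpha^2=0$. Detection can give at most $\operatorname{ind}_G\ge1$.

*The index is at least $2$.* An equivariant map $\mathbb{RP}^3\to E_1G=S^1$ would give $F:S^3\to S^1$ with $F(iz)=-F(z)$. As $S^3$ is simply connected, $F=e^{2\pi i\theta}$ with $\theta:S^3\to\mathbb R$ continuous. Then $\theta(iz)-\theta(z)$ lies in $\tfrac12+\mathbb Z$ and is continuous, so it is a constant $\tfrac12+k$. Applying $z\mapsto iz$ four times gives $0=4(\tfrac12+k)=2+4k$, which is impossible.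

*The index is at most $2$.* Identify $\mathbb C^2$ with the quaternions by $(z_1,z_2)\mapsto q=z_1+z_2j$. Scalar multiplication by $i$ becomes left multiplication by $i$. Put $f(q)=q^{-1}jq$, a unit imaginary quaternion, for $q\in S^3$. Since $i^{-1}ji=-iji=-j$, we get $f(iq)=q^{-1}(i^{-1}ji)q=-f(q)$. So $f$ descends to an equivariant map from $\mathbb{RP}^3$ to $S^2=E_2G$.

So the true index can exceed what mod $p$ cohomology sees. This does not yet refute the guess. It only blocks one proof of it. Two things remain: turn a gap between index and cohomology into a defect, and make the gap arbitrarily large. They are Theorems A and B.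

## Theorems A, B and C

**Definition.** For a finite free $H$-complex $X$ put
$$r_H(X)=\min\{r\ge1:\ \beta^r=0\in H^{2r}(X/H;\mathbb F_p)\}.$$

It is finite since $X/H$ is finite-dimensional. For $X=E_{2r-1}G$ we get $r_H(X)=r$: $\beta^r=0$ because $\dim X/H=2r-1$, and if $r\ge2$ then $\beta^{r-1}\ne0$, because by Fact 2 $\alpha\beta^{r-1}\neq0$ on $X/H$. For the $\mathbb{RP}^3$ above, $r_H=1$.

**Theorem A.** Let $X$ be a finite free $G$-simplicial complex. Then there is a finite free $G$-simplicial complex $Y$ with
$$\delta_G(X,Y)\ \ge\ \operatorname{ind}_GX+1-2r_H(X).$$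

**Theorem B.** For every $n\ge1$ there is a finite free $G$-simplicial complex $X$ with $r_H(X)=1$ and $\operatorname{ind}_GX\ge2n$.

**Corollary.** For every nontrivial finite group $G$, in particular every nontrivial nice one, and every $n\ge1$, there are finite free $G$-simplicial complexes $X,Y$ with $\delta_G(X,Y)\ge2n-1\ge n$.

*Proof from A and B.* Take $X$ from Theorem B and the $Y$ that Theorem A attaches to it: $\delta_G(X,Y)\ge2n+1-2=2n-1\ge n$. $\blacksquare$

So the answer is yes for every nontrivial nice $G$: the defect is unbounded, and niceness plays no role. A sharper form follows.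

**Theorem C.** Let $G$ be any finite group.

1. $\delta_G$ is unbounded if and only if $G\neq1$. If $G\ne1$, the set of values of $\delta_G$ is exactly $\{0,1,2,\dots\}$. If $G=1$, then $\delta_G\equiv1$.
2. If $G\ne1$, then for each $a\ge1$ the number $D_G(a)=\max\{\delta_G(X,Y):\operatorname{ind}_GX=a\}$ satisfies $a-1\le D_G(a)\le a+1$.

Thus the trivial bound (2) is optimal up to an additive constant at most $2$. The exact value of $D_G(a)$ is not determined here.

As a check on Theorem A: for $X=E_{2r-1}G$ its bound is $(2r-1)+1-2r=0$, in agreement with (1) and with Test 1. For $\mathbb{RP}^3$ it gives a $Y$ with $\delta_{\mathbb Z/2}(\mathbb{RP}^3,Y)\ge2+1-2=1$, so additivity already fails here.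

## The complement of $X$ in a representation sphere: proof of Theorem A

Here is the mechanism. Embed $X$ equivariantly in a large sphere $S(W)$ of dimension $N$ and let $Y_0$ be a model of the complement. Then there are maps in both directions between $S(W)$ and $X*Y_0$. The map $X*Y_0\to S(W)$ keeps the index of the join at most $N$, whatever $\operatorname{ind}_GX$ is. The map $S(W)\to X*Y_0$ forces $Y_0$ to be large: the product of all of $\beta,\dots,\beta,\alpha$ survives on $S(W)/H$, the part over $X$ can absorb only $\beta^r$, and the rest must be carried by $Y_0$. So in the join, $X$ counts only for its cohomological size $2r$, while in the formula for $\delta_G$ it counts with its true index.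

Write $r=r_H(X)$.

**Step 1. Embed $X$ in a sphere and build the complement.** The aim is a finite free $H$-complex $Y_0$ disjoint from $X$ in $S(W)$, with an $H$-map $S(W)\to X*Y_0$.

Let $X'$ be the barycentric subdivision of $X$, viewed as an $H$-complex. Its vertices are freely permuted. The vertices of a simplex of $X'$ are barycenters of simplices of distinct dimensions, and the action preserves dimension, so a simplex of $X'$ has at most one vertex in each $H$-orbit. Let $v_1,\dots,v_s$ represent the $H$-orbits of vertices. The rule $hv_i\mapsto h\in$ ($i$-th copy of $H$) is injective on vertices, is $H$-equivariant, and sends simplices to simplices of $H^{*s}$, because a simplex of $H^{*s}$ is just a choice of at most one element from each copy, not all choices empty. So $X'$ is $H$-isomorphic to a subcomplex of $H^{*s}\subset H^{*w}$ for any $w\ge s$. Fix $w$ with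
$$w\ge s,\qquad w\ge r+1,\qquad N:=2w-1>\dim X.$$

Let $P$ be the regular $3p$-gon with vertices the $3p$-th roots of unity. $H$ acts on it by rotations through $\chi_0$, and $\chi_0$ identifies $H$ with the subset $\mu_p$ of the vertices. Put $W=w\chi_0$ and $K=P^{*w}$. Radial projection $|P|\cong S(\chi_0)$ followed by $(t_i,z_i)_i\mapsto(\sqrt{t_i}\,z_i)_i$ is an $H$-homeomorphism $|K|\cong S(W)$. The action on $S(W)$ is free, since $h\ne1$ acts as a scalar $\ne1$. As $H^{*w}$ is a subcomplex of $K$, we obtain an $H$-subcomplex $L\subset K$ with $L\cong X'$, hence $|L|\cong_HX$. From now on $X=|L|\subset S(W)$.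

Let $L'\subset K'$ be the barycentric subdivisions. The vertices of $K'$ are the simplices of $K$, and its simplices are chains. A chain all of whose members lie in $L$ is a simplex of $L'$, so $L'$ is a full subcomplex. Let $Y_0$ be the full subcomplex of $K'$ spanned by the vertices not in $L'$. It is $H$-invariant, finite and free. It is nonempty because $\dim L=\dim X<N=\dim K$. And $|Y_0|\cap|L|=\emptyset$, because the two subcomplexes have no vertex in common.

Every simplex of $K'$ is the join of a (possibly empty) simplex of $L'$ and one of $Y_0$. So $K'$ is a subcomplex of $L'*Y_0$: collect the barycentric coordinates at vertices of $L'$, with total weight $t$, and those at vertices of $Y_0$, with total weight $1-t$. This gives an $H$-map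
$$S(W)\cong|K'|\longrightarrow|L|*|Y_0|=X*Y_0. \tag{3}$$

(A picture of the construction, ignoring the size conditions on $w$: for $p=2$, $w=1$ and $X=H=\{\pm1\}$ in the hexagon, $K'$ is a $12$-gon and $Y_0$ is what remains after removing the two vertices $\pm1$ and their open edges, namely two paths with five vertices each. It is homotopy equivalent to $S^0$, as a complement of $S^0$ in $S^1$ should be.)

**Step 2. Map $X*Y_0$ back to the sphere.** The aim is an $H$-map $X*Y_0\to E_NG$. Consider
$$tx\oplus(1-t)y\ \longmapsto\ \frac{tx-(1-t)y}{\|tx-(1-t)y\|}\in S(W).$$
If $tx=(1-t)y$ with $x,y$ unit vectors, then $t=1-t$ by taking norms, so $x=y$, impossible as $X\cap Y_0=\emptyset$. At $t=1$ and $t=0$ the formula does not depend on $y$, respectively $x$. It is continuous, and it is an $H$-map since $H$ acts by unitary maps. Next, $S(W)$ is a free $H$-complex of dimension $N$ and $E_NG$ is $(N-1)$-connected, so Fact 1 gives an $H$-map $S(W)\to E_NG$. Let $F_1:X*Y_0\to E_NG$ be the composite.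

**Step 3. Pass from $H$ to $G$.** The aim is a finite free $G$-complex $Y$ with $\operatorname{ind}_G(X*Y)\le N$. Let $Y=G\times_HY_0$, the quotient of $G\times Y_0$ by $(gh,y)\sim(g,hy)$; for instance $G\times_HH=G$. It is a disjoint union of copies of $Y_0$ indexed by $G/H$, so it is a finite complex with simplicial $G$-action. The action is free: if $[g'g,y]=[g,y]$, then $g'g=gh$ and $hy=y$ for some $h\in H$, so $h=1$ and $g'=1$.

One would like to extend $F_1$ by $tx\oplus(1-t)[g,y]\mapsto g\,F_1(t\,g^{-1}x\oplus(1-t)y)$. This breaks at $t=1$: the value there is $gF_1(g^{-1}x)$, which may depend on $g$, since $F_1|_X$ is only an $H$-map, while the point $x$ does not know $g$. So we first correct $F_1$ on $X$.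

By Fact 1 there is a $G$-map $f:X\to E_NG$, as $\dim X\le N$. The maps $F_1|_X$ and $f$ are both $H$-maps on $X$. Since $\dim(X\times I)\le N$, Fact 1 applied to $(X\times I,X\times\partial I)$ shows they are $H$-homotopic. The join $X*Y_0$ is a free $H$-complex containing $X$ as a subcomplex, so the $H$-homotopy extension property holds for this pair (extend over one orbit of cells $e$ at a time, using a retraction of $e\times I$ onto $e\times0\cup\partial e\times I$). Hence there is an $H$-map $F_0:X*Y_0\to E_NG$ with $F_0|_X=f$. Define
$$F:X*Y\to E_NG,\qquad F\big(tx\oplus(1-t)[g,y]\big)=g\,F_0\big(t\,g^{-1}x\oplus(1-t)y\big).$$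

It respects $[gh,y]=[g,hy]$: since $F_0$ is an $H$-map,
$$gh\,F_0\big(t\,h^{-1}g^{-1}x\oplus(1-t)y\big)=g\,F_0\big(t\,g^{-1}x\oplus(1-t)hy\big).$$
At $t=1$ the value is $gf(g^{-1}x)=f(x)$, independent of $[g,y]$, because $f$ is a $G$-map. At $t=0$ the value is $gF_0(y)$, independent of $x$. The map is continuous on each of the finitely many closed pieces $X*(gY_0)$, and these pieces meet only in $X$, where the values agree, so $F$ is continuous. Finally,
$$F\big(t\,g'x\oplus(1-t)[g'g,y]\big)=g'g\,F_0\big(t\,g^{-1}x\oplus(1-t)y\big)=g'F\big(tx\oplus(1-t)[g,y]\big).$$
So $F$ is a $G$-map and $\operatorname{ind}_G(X*Y)\le N$.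

**Step 4. Show that $\operatorname{ind}_GY\ge N-2r$.** Suppose there is a $G$-map $Y\to E_kG$ with $k\le N-2r-1=2w-2-2r$. Restrict it to the $H$-subspace $Y_0=\{[1,y]\}$. As a left $H$-set, $G$ is a disjoint union of free orbits, so there is an $H$-map $G\to H$. The join of $k+1$ copies of it is an $H$-map $E_kG\to E_kH$. Together we get an $H$-map $Y_0\to E_kH$, and composing (3) with its join with $\mathrm{id}_X$ gives an $H$-map
$$S(W)\to X*E_kH. \tag{4}$$

Let $M=(X*E_kH)/H$. It is covered by the open sets $U=\{t>0\}$ and $V=\{t<1\}$. Moving $t$ linearly to $1$, respectively to $0$, is compatible with the $H$-action, so $U$ deformation retracts to $X/H$ and $V$ to $E_kH/H$. By naturality we can compute the restrictions of our classes there.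

- On $U$ we have $\beta^r=0$, by the definition of $r$.
- On $V$ we have $\alpha\beta^{w-1-r}=0$. The exponent is $\ge0$ since $w\ge r+1$, and the degree $2w-1-2r$ exceeds $k=\dim E_kH/H$.

So $\beta^r$ lifts to $H^*(M,U;\mathbb F_p)$ and $\alpha\beta^{w-1-r}$ lifts to $H^*(M,V;\mathbb F_p)$. The relative cup product of the lifts lies in $H^*(M,U\cup V;\mathbb F_p)=0$, hence $\alpha\beta^{w-1}=0$ in $H^{2w-1}(M;\mathbb F_p)$. Pulling back along (4), $\alpha\beta^{w-1}=0$ in $H^{2w-1}(S(W)/H;\mathbb F_p)$. But $S(W)$ is a $(2w-2)$-connected free $H$-complex, so Fact 2 with $N=2w-1$ says that $\alpha\beta^{w-1}\ne0$ there. This contradiction proves the claim.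

**Step 5. Add up.** By Steps 3 and 4,
$$\delta_G(X,Y)\ge\operatorname{ind}_GX+(N-2r)+1-N=\operatorname{ind}_GX+1-2r.\qquad\blacksquare$$

## Quotients of spheres by a subgroup of $C_{p^2}$, and equivariant K-theory: proof of Theorem B

The example $\mathbb{RP}^3=S(2\chi)/\{\pm1\}$ shows what to do. There $\beta$ vanished because $\chi_0$ became the $p$-th power of a character of a larger cyclic group $C$, and $c_1$ of a $p$-th power is divisible by $p$. The index was bounded below by lifting to $\mathbb R$, which works only for maps to a circle. To exclude maps to higher spheres, we use equivariant K-theory, where replacing a character by its $p$-th power does not lose everything: $1-x$ becomes $1-x^p$, which is not zero.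

We first settle the triangulation.

**Lemma 1.** Let $Q$ be a normal subgroup of a finite group $C$ acting simplicially on a finite simplicial complex $K$. Then the quotient of the second barycentric subdivision $K''$ by $Q$ is a simplicial complex with realization $|K|/Q$, on which $C/Q$ acts simplicially.

*Proof.* As in Step 1 above, a simplex of a barycentric subdivision has at most one vertex in each $Q$-orbit. This holds for both $K'$ and $K''$. Let the vertices of the quotient complex be the $Q$-orbits of vertices of $K''$, and its simplices the images of simplices of $K''$.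

We claim that two simplices of $K''$ with the same image differ by an element of $Q$. A simplex of $K''$ is a chain $s_0\subset\dots\subset s_k$ of simplices of $K'$. Since orbits preserve dimension, another one with the same image has the form $q_0s_0\subset\dots\subset q_ks_k$ with $q_i\in Q$. For a vertex $v$ of $s_i$, both $q_iv$ and $q_kv$ are vertices of $q_ks_k$, and they lie in one orbit, so $q_iv=q_kv$. Hence $q_is_i=q_ks_i$ for all $i$, and $q_k$ carries the first chain to the second.

The map from $|K''|/Q$ to the realization of the quotient complex is continuous and surjective. It is injective: two points with the same image have supporting simplices with the same image, so one is $q$ times the other. As each has one vertex per orbit, $q$ matches the vertices and their barycentric coordinates. By compactness the map is a homeomorphism. The group $C$ permutes $Q$-orbits, as $Q$ is normal, so $C/Q$ acts simplicially. $\blacksquare$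

(For such quotients see also Bredon, *Introduction to Compact Transformation Groups*, Ch. III.1.)

**Step 1. Construct $X$.** Let $C$ be cyclic of order $p^2$, $\chi$ a faithful character of $C$, and $Q\le C$ the subgroup of order $p$. The character $\chi^p$ has kernel $Q$, so it factors through a faithful character of $C/Q$. Identify $C/Q$ with $H$ so that $\chi_0$ pulls back to $\chi^p$; this is possible because both groups are carried isomorphically onto $\mu_p$ by their faithful characters. Put
$$m=pn+1,\qquad X_0=S(m\chi)/Q,\qquad X=G\times_HX_0.$$
As before, $S(m\chi)$ is the $m$-fold join of $3p^2$-gons, with a free simplicial $C$-action, so by Lemma 1 $X_0$ is a finite simplicial complex with simplicial $H$-action. This action is free: if $cQ$ fixes the orbit $Qz$, then $cz=qz$ with $q\in Q$, so $c=q\in Q$. Hence $X$ is a finite free $G$-simplicial complex. For $p=2$, $X_0$ is $\mathbb{RP}^{2m-1}$ with the involution $[z]\mapsto[iz]$.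

**Step 2. Show that $r_H(X)=1$,** that is, $\beta=0$ on $X/H$. First consider $X_0$. We have $X_0/H=S(m\chi)/C$, and
$$X_0\times_H\chi_0=S(m\chi)\times_C\chi^p=\big(S(m\chi)\times_C\chi\big)^{\otimes p}.$$
Its first Chern class is $p\,c_1(S(m\chi)\times_C\chi)$, so its mod $p$ reduction $\beta$ is $0$ on $X_0/H$.

Now decompose $X$ as an $H$-space. It is the disjoint union, over the double cosets $HgH$, of the $H$-spaces $HgH\times_HX_0$.

If $g$ normalizes $H$, then $HgH=gH$ and $[g,x]\mapsto x$ identifies the piece with $X_0$. Since $h[g,x]=[g,(g^{-1}hg)x]$, the action is twisted by the automorphism $\theta(h)=g^{-1}hg$. On the quotient, which is still $X_0/H$, the line bundle defining $\beta$ is $X_0\times_H(\chi_0\circ\theta^{-1})$. Here $\chi_0\circ\theta^{-1}=\chi_0^u$ with $u$ prime to $p$, so the new $\beta$ is $u$ times the old one, namely $0$.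

If $g$ does not normalize $H$, then $H\cap gHg^{-1}=1$, because $H$ has prime order. So $|HgH|=p^2$, every element of $HgH$ is uniquely $hgh'$, and $[hgh',x]\mapsto(h,h'x)$ is an $H$-isomorphism of the piece with $H\times X_0$, where $H$ acts on the first factor. It maps equivariantly to $H$, so its classifying map factors up to homotopy through the point $H/H$, and $\beta=0$ on it.

So $\beta=0$ on every piece, and $r_H(X)=1$. (For nice $G$ the subgroup $H$ is central, and only the first case occurs, with $\theta=\mathrm{id}$.)

**Step 3. Reduce the index bound to a $C$-map of spheres.** Suppose there is a $G$-map $X\to E_kG$ with $k\le2n-1$. Restrict it to $X_0=\{[1,x]\}$ and compose with the $H$-map $E_kG\to E_kH$ used earlier. Then $E_kH$ is a free $H$-complex of dimension $\le2n-1$ and $S(n\chi_0)$ is a $(2n-2)$-connected sphere, so Fact 1 gives an $H$-map $E_kH\to S(n\chi_0)$. We get an $H$-map $X_0\to S(n\chi_0)$, and precomposing with $S(m\chi)\to X_0$ gives a $C$-map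
$$\varphi:S(m\chi)\to S(n\chi^p). \tag{5}$$
We must show that none exists when $m=pn+1$.

**Step 4. Compute what K-theory of these spheres forgets.** Recall that $K_C(A)$ is the Grothendieck group of complex $C$-vector bundles on a compact $C$-space $A$, that $K_C(\mathrm{pt})=R(C)=\mathbb Z[x]/(x^{p^2}-1)$ with $x=[\chi]$, and that pulling back from a point gives ring maps $R(C)\to K_C(A)$ compatible with all $C$-maps. For a complex representation $V$ put $\lambda_{-1}(V)=\sum_i(-1)^i[\Lambda^iV]$. Then $\lambda_{-1}(V\oplus V')=\lambda_{-1}(V)\lambda_{-1}(V')$, and $\lambda_{-1}(\chi^j)=1-x^j$.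

**Fact 3 (equivariant Bott periodicity;** Segal, *Equivariant K-theory*, 1968; Atiyah, *Bott periodicity and the index of elliptic operators*, 1968**).** The group $K_C(D(V),S(V))$ is a free $R(C)$-module of rank one, and a generator restricts in $K_C(D(V))=R(C)$ to $\lambda_{-1}(V)$ or to $\lambda_{-1}(V^*)$, depending on conventions.

From the exact sequence $K_C(D(V),S(V))\to K_C(D(V))\to K_C(S(V))$ we read off that the kernel of $R(C)\to K_C(S(V))$ is the principal ideal generated by $\lambda_{-1}(V)$ (or $\lambda_{-1}(V^*)$). Since $1-x^{-j}=-x^{-j}(1-x^j)$ is a unit times $1-x^j$, the convention does not affect the ideal for our $V$. So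
$$\ker\big(R(C)\to K_C(S(m\chi))\big)=\big((1-x)^m\big),\qquad \ker\big(R(C)\to K_C(S(n\chi^p))\big)=\big((1-x^p)^n\big).$$
(Check with $V=\chi$: $S(\chi)$ is a circle with free action, $K_C(S(\chi))=K(S(\chi)/C)=K(S^1)=\mathbb Z$, the map is the augmentation $x\mapsto1$, and its kernel is indeed $(1-x)$.)

**Step 5. Compare the ideals and take norms.** By (5) the map $R(C)\to K_C(S(m\chi))$ factors as $R(C)\to K_C(S(n\chi^p))\xrightarrow{\varphi^*}K_C(S(m\chi))$. The element $(1-x^p)^n$ dies at the first stage, hence
$$(1-x^p)^n\in\big((1-x)^m\big)\subset R(C).$$
Apply the ring map $R(C)\to\mathbb Z[\zeta]$, $x\mapsto\zeta$, with $\zeta$ a primitive $p^2$-th root of unity. Then $(1-\zeta)^m$ divides $(1-\zeta^p)^n$ in $\mathbb Z[\zeta]$. Now take norms from $\mathbb Q(\zeta)$ to $\mathbb Q$. Since $\Phi_{p^2}(x)=1+x^p+\dots+x^{p(p-1)}$,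
$$\mathrm N(1-\zeta)=\Phi_{p^2}(1)=p.$$
Since $\zeta^p$ is a primitive $p$-th root of unity and $[\mathbb Q(\zeta):\mathbb Q(\zeta^p)]=p(p-1)/(p-1)=p$,
$$\mathrm N(1-\zeta^p)=\Phi_p(1)^p=p^p.$$
So $p^m$ divides $p^{pn}$, that is, $m\le pn$. This contradicts $m=pn+1$. Hence $\operatorname{ind}_GX\ge2n$. $\blacksquare$

For $p=2$ and $n=1$ the last step reads: $m=3$, $(1-i)^3$ would divide $1-i^2=2$ in $\mathbb Z[i]$, and taking norms $8$ would divide $4$. So $\mathbb{RP}^5$ has index at least $2$. For $\mathbb{RP}^3$, $m=2$, the norm condition $4\mid4$ is no contradiction, so there the lifting argument gives more than the norm argument.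

## Attaching one orbit at a time: proof of Theorem C

If $G=1$, every nonempty complex maps to the point $E_0G$, so every index is $0$ and $\delta_G\equiv0+0+1-0=1$. From now on $G\ne1$. The Corollary gives large defects. To get every value in between, and every value of $\operatorname{ind}_GX$, we build $X$ up slowly and show that nothing jumps by more than one.

**Step 1. A filtration in which indices move by at most one.** Let $X$ be a finite free $G$-complex. Adding $G$-orbits of simplices one at a time in order of dimension, we obtain subcomplexes
$$X_1\subset X_2\subset\dots\subset X_M=X,\qquad X_1\cong G,\qquad X_{i+1}=X_i\cup G\sigma.$$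
No $g\neq1$ maps $\sigma$ to itself, so $X_{i+1}$ is $X_i$ with $G\times\sigma$ glued along $G\times\partial\sigma$. Define a $G$-map $X_{i+1}\to X_i*G$ to be the identity on $X_i$ and, with $b$ the barycenter of $\sigma$, $y\in\partial\sigma$, $s\in[0,1]$,
$$g\big(s\,b+(1-s)y\big)\ \mapsto\ (1-s)\,gy\oplus s\,g.$$
If $\dim\sigma=0$, send $g\sigma\mapsto g$. For $s=0$ the value is $gy$, as required on $X_i$. For $s=1$ it is $g$, independent of $y$. So the map is well defined and continuous, since $\sigma$ is the cone on $\partial\sigma$ with apex $b$, and it is equivariant. Inclusion $X_i\subset X_{i+1}$ and $E_aG*G=E_{a+1}G$ give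
$$\operatorname{ind}_GX_i\le\operatorname{ind}_GX_{i+1}\le\operatorname{ind}_GX_i+1. \tag{6}$$
Joining with a finite free $Y$ gives a $G$-map $X_{i+1}*Y\to X_i*Y*G$, so in the same way
$$\operatorname{ind}_G(X_i*Y)\le\operatorname{ind}_G(X_{i+1}*Y)\le\operatorname{ind}_G(X_i*Y)+1. \tag{7}$$

**Step 2. Every value occurs: part 1.** The difference $\delta_G(X_{i+1},Y)-\delta_G(X_i,Y)$ is the increment in (6) minus the increment in (7), both in $\{0,1\}$, so it lies in $\{-1,0,1\}$. Moreover $\delta_G(X_1,Y)=\operatorname{ind}_GY+1-\operatorname{ind}_G(G*Y)$ lies in $\{0,1\}$ by (1) and (2). A sequence of integers that starts in $\{0,1\}$ and moves by steps of at most $1$ passes through every integer in $[1,\delta_G(X,Y)]$ on its way to $\delta_G(X,Y)$. By the Corollary $\delta_G(X,Y)$ can be arbitrarily large, so every positive integer is a value of $\delta_G$. The value $0$ occurs as $\delta_G(G,G)=1-\operatorname{ind}_GE_1G=0$: $E_1G$ has index at most $1$, and it is connected, so it has no $G$-map to the discrete space $G$, because $|G|>1$. By (1) there are no negative values. So the set of values is exactly $\{0,1,2,\dots\}$, and $\delta_G$ is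 unbounded. Together with the case $G=1$ this is part 1.

**Step 3. The defect at a prescribed index: part 2.** Let $a\ge1$. There are complexes of index $a$, such as $E_aG$, and (2) gives $\delta_G(X,Y)\le a+1$ whenever $\operatorname{ind}_GX=a$. So the maximum $D_G(a)$ exists and is at most $a+1$.

For the lower bound take $X$ from Theorem B with $2n\ge a$, and filter it as in Step 1. The indices start at $\operatorname{ind}_GX_1=0$, end at $\operatorname{ind}_GX\ge2n\ge a$, and by (6) increase by steps of at most $1$. So $\operatorname{ind}_GX_i=a$ for some $i$. By naturality along $X_i\subset X$, the class $\beta$ vanishes on $X_i/H$, so $r_H(X_i)=1$. Theorem A gives a $Y$ with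
$$\delta_G(X_i,Y)\ge a+1-2=a-1.\qquad\blacksquare$$

For the pair $(X_i,Y)$ just found, $\min(\operatorname{ind}_GX_i,\operatorname{ind}_GY)+1\le a+1\le\delta_G(X_i,Y)+2$. This is the sense in which the trivial bound (2) is optimal up to an additive constant at most $2$.
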